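\title{Countable Cancellable Abelian Groups and the Complexity of Cancellation}

\begin{abstract}
An abelian group $A$ is cancellable if $A\oplus G\cong A\oplus H$ implies $G\cong H$ for all abelian groups $G$ and $H$. We characterize the countable cancellable groups. Write $A=D\oplus F\oplus A'$ with $D$ divisible, $F$ free, $A'$ reduced and $\operatorname{Hom}(A',\mathbb Z)=0$. Then $A$ is cancellable if and only if $D$ and $F$ have finite ranks and the ring $\operatorname{End}(A')$ has stable range one. We deduce that the index set of the computable cancellable groups is $\Pi^1_1$ relative to Kleene's $\mathcal O$, hence $\Delta^1_2$. This disproves the conjecture, posed by Harrison-Trainor and Ho, that this set is $\Pi^1_2$ $m$-complete.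
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are abelian. A group $A$ is \emph{cancellable} if, for all groups $G$ and $H$,
\[
A\oplus G\cong A\oplus H\quad\text{implies}\quad G\cong H .
\]
No bound is placed on the size of $G$ and $H$. By results of Walker and Cohn, every finitely generated group is cancellable. At the other extreme, the direct sum $X^{(\omega)}$ of countably many copies of a nonzero group $X$ is not, because $X^{(\omega)}\oplus X\cong X^{(\omega)}\oplus 0$. So cancellability is in part a finiteness condition. It is not only that. Among the subgroups of $\mathbb Q$, the groups $\mathbb Z$, $\mathbb Q$ and the localization $\mathbb Z_{(p)}$ are cancellable, while $\mathbb Z[1/2]$ is not; we verify all four statements below.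

One can measure how far a property is from having a simple characterization by the logical complexity of its index set. Fix a standard effective enumeration $(A_i)_{i\in\omega}$ of the partial computable structures in the language of groups, and let
\[
I_{\mathrm{canc}}=\{\,i\in\omega : A_i \text{ is a computable abelian group and } A_i \text{ is cancellable}\,\}.
\]
We recall the scale. A relation on numbers and functions $\omega\to\omega$ (sets are identified with their characteristic functions) is \emph{arithmetical} if it is obtained from computable relations by quantifiers over numbers. It is $\Sigma^1_1$ if it has the form $\exists f\,P$ with $P$ arithmetical, and $\Pi^1_1$ if its negation is $\Sigma^1_1$. It is $\Sigma^1_2$ if it has the form $\exists f\,P$ with $P$ in $\Pi^1_1$, it is $\Pi^1_2$ if its negation is $\Sigma^1_2$, and it is $\Delta^1_2$ if it is both. A set $S\subseteq\omega$ is \emph{$m$-reducible} to $T\subseteq\omega$ if $S=h^{-1}(T)$ for a computable $h:\omega\to\omega$. A set $T$ is \emph{$m$-hard} for a class if every member of the class is $m$-reducible to $T$, and \emph{$m$-complete}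 if moreover $T$ belongs to the class. Kleene's $\mathcal O$ is a $\Pi^1_1$ $m$-complete set, and $\Pi^1_1(\mathcal O)$ is the class of sets $\{n:P(n,\mathcal O)\}$ with $P$ in $\Pi^1_1$.

As recorded in \cite{HTH}, the index set of the cancellable torsion-free groups of rank $1$ is $\Pi^0_4$ $m$-complete, and $I_{\mathrm{canc}}$ is $\Pi^1_1$ $m$-hard. The authors of \cite{HTH} state that they know of no upper bound for $I_{\mathrm{canc}}$, and they conjecture that \emph{$I_{\mathrm{canc}}$ is $\Pi^1_2$ $m$-complete}. The guess is natural. If $G$ and $H$ ranged over countable groups only, the definition would read ``for all $G$, $H$ and every isomorphism $A\oplus G\to A\oplus H$ there is an isomorphism $G\to H$'', which is a $\Pi^1_2$ statement, and one expects such a definition to be optimal unless a structure theorem intervenes. With arbitrary $G$ and $H$ the definition gives no bound on this scale at all.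

We show that a structure theorem does intervene. Rings have an identity, and $R^\times$ is the unit group of $R$. A ring $R$ has \emph{stable range one} if $ax+by=1$ implies that $a+bz\in R^\times$ for some $z\in R$. We write $X[m]=\{x\in X:mx=0\}$.

\begin{theorem}\label{thm:char}
Every countable group decomposes as $A=D\oplus F\oplus A'$ with $D$ divisible, $F$ free, $A'$ reduced and $\operatorname{Hom}(A',\mathbb Z)=0$. For any such decomposition, $A$ is cancellable if and only if
\begin{enumerate}
\item[(1)] $D$ has finite torsion-free rank and $D[p]$ is finite for every prime $p$;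
\item[(2)] $F$ has finite rank;
\item[(3)] $\operatorname{End}(A')$ has stable range one.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:complexity}
$I_{\mathrm{canc}}\in\Pi^1_1(\mathcal O)\subseteq\Delta^1_2$. Hence $I_{\mathrm{canc}}$ is not $\Pi^1_2$ $m$-complete.
\end{theorem}

Thus the conjecture is false, and the proof uses only ZFC. Together with the lower bound above, $I_{\mathrm{canc}}$ is $\Pi^1_1$ $m$-hard and lies in $\Pi^1_1(\mathcal O)$; we do not determine its exact degree inside this interval.

Two examples show how Theorem~\ref{thm:char} reads. The group $\mathbb Z_{(p)}$ is reduced, has no nonzero map to $\mathbb Z$, and has endomorphism ring $\mathbb Z_{(p)}$. This ring is local, so in $ax+by=1$ either $a$ is a unit (take $z=0$) or $b$ is (take $z=b^{-1}(1-a)$). Hence $\mathbb Z_{(p)}$ is cancellable. The ring $\mathbb Z$ does not have stable range one, since $2\cdot3+5\cdot(-1)=1$ and $2+5z\neq\pm1$; yet the group $\mathbb Z$ is cancellable. This is why the free part $F$ must be split off before the ring condition is imposed.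

Conditions (1)--(3) are sufficient by short arguments (Section~\ref{sec:reduction}). The main work is the necessity of (3). Section~\ref{sec:example} shows the idea on $\mathbb Z[1/2]$, and Sections~\ref{sec:cotorsion}--\ref{sec:converse} carry it out in general. Condition (3) is again of the form $\forall\exists$, so Theorem~\ref{thm:char} by itself gives only the bound $\Pi^1_2$. Section~\ref{sec:action} rewrites (3) as the transitivity of certain Polish group actions, which can be tested on a countable dense subgroup, and Section~\ref{sec:complexity} counts quantifiers.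

\section{Conventions and standard facts}\label{sec:facts}

We write $\mathfrak c=2^{\aleph_0}$, and $X^\omega$ for the full product of countably many copies of $X$. A group $X$ is \emph{divisible} if $nX=X$ for all $n\ge1$, \emph{reduced} if its only divisible subgroup is $0$, and \emph{bounded} if $mX=0$ for some $m\ge1$. A subgroup $B\le X$ is \emph{pure} if $B\cap nX=nB$ for all $n\ge1$. A \emph{Polish} space is a separable completely metrizable space; countable discrete spaces are Polish, and so are closed subspaces and countable products of Polish spaces. A Polish group is a topological group whose topology is Polish. We use the following facts.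
\begin{enumerate}
\item[(F1)] Every group $X$ has a largest divisible subgroup $d(X)$, and $X=d(X)\oplus X_1$ with $X_1$ reduced. A divisible group $D$ is isomorphic to $\mathbb Q^{(\kappa_0)}\oplus\bigoplus_p\mathbb Z(p^\infty)^{(\kappa_p)}$, where $\kappa_0$ is its torsion-free rank and $\kappa_p=\dim_{\mathbb F_p}D[p]$. In particular $X$ is reduced if and only if $\operatorname{Hom}(\mathbb Q,X)=0$.
\item[(F2)] Bounded pure subgroups are direct summands.
\item[(F3)] (Kulikov) Subgroups of direct sums of cyclic groups are direct sums of cyclic groups.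
\item[(F4)] (Specker) Countable subgroups of $\mathbb Z^\omega$ are free.
\item[(F5)] A continuous surjective homomorphism of Polish groups is open.
\item[(F6)] (Effros) If a Polish group $\Gamma$ acts continuously and transitively on a Polish space $Z$, then every map $\Gamma\to Z$, $g\mapsto gz$, is open.
\end{enumerate}

Homomorphisms between direct sums are written as matrices acting on columns. The next lemma applies both to endomorphisms of a direct sum $X_1\oplus X_2$ and to $2\times2$ matrices over a ring.

\begin{lemma}[Schur complement]\label{lem:schur}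
Let $T=(T_{ij})$ be a $2\times2$ matrix with $T_{22}$ invertible, and put $S=T_{11}-T_{12}T_{22}^{-1}T_{21}$. Then
\begin{equation}\label{eq:schur}
T=L\begin{pmatrix}S&0\\0&1\end{pmatrix}V,\qquad L=\begin{pmatrix}1&T_{12}T_{22}^{-1}\\0&1\end{pmatrix},\qquad V=\begin{pmatrix}1&0\\T_{21}&T_{22}\end{pmatrix},
\end{equation}
with $L$ and $V$ invertible. If $T$ is invertible, so is $S$. For an arbitrary invertible matrix $T$, the entry $T_{22}$ is invertible if and only if $(T^{-1})_{11}$ is.
\end{lemma}

\begin{proof}
The last two factors multiply to the matrix with rows $(S,0)$ and $(T_{21},T_{22})$, and $L$ adds $T_{12}T_{22}^{-1}$ times the second row to the first; this gives \eqref{eq:schur}. If $T$ is invertible, then so is $\operatorname{diag}(S,1)$, hence $S$. The first row of $V^{-1}$ is $(1,0)$ and the first column of $L^{-1}$ is $(1,0)^T$, so $(T^{-1})_{11}=S^{-1}$. This proves one direction of the last statement. The other follows by applying it to $T^{-1}$ with the indices $1$ and $2$ exchanged.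
\end{proof}

\section{Sufficiency, and reduction to the reduced case}\label{sec:reduction}

The definition of stable range one is not symmetric in left and right, but the property is. It is also enough to test it with two parameters instead of four.

\begin{lemma}\label{lem:sr1}
For a ring $R$ the following are equivalent:
\begin{enumerate}
\item[(s)] $R$ has stable range one;
\item[(r)] for all $\alpha,\alpha'\in R$ there is $\zeta\in R$ with $\alpha+(1-\alpha\alpha')\zeta\in R^\times$;
\item[(l)] for all $\alpha,\alpha'\in R$ there is $\zeta\in R$ with $\alpha+\zeta(1-\alpha'\alpha)\in R^\times$.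
\end{enumerate}
\end{lemma}

\begin{proof}
If (r) holds and $ax+by=1$, apply (r) to $(a,x)$: since $1-ax=by$, we get $a+b(y\zeta)\in R^\times$. Conversely, (s) applied to $\alpha\alpha'+(1-\alpha\alpha')\cdot1=1$ gives (r). For the equivalence of (r) and (l), the same $\zeta$ works. The matrices
\[
N=\begin{pmatrix}\alpha'&1-\alpha'\alpha\\-1&\alpha\end{pmatrix},\qquad N'=\begin{pmatrix}\alpha&\alpha\alpha'-1\\1&\alpha'\end{pmatrix}
\]
are inverse to each other: in $NN'$ the diagonal entries are $\alpha'\alpha+(1-\alpha'\alpha)$ and $(1-\alpha\alpha')+\alpha\alpha'$, and the off-diagonal entries are $\alpha'(\alpha\alpha'-1)+(1-\alpha'\alpha)\alpha'=0$ and $-\alpha+\alpha=0$; in $N'N$ they are $\alpha\alpha'-(\alpha\alpha'-1)$, $(1-\alpha'\alpha)+\alpha'\alpha$, $\alpha(1-\alpha'\alpha)+(\alpha\alpha'-1)\alpha=0$ and $\alpha'-\alpha'=0$. Let $T=\left(\begin{smallmatrix}1&0\\ \zeta&1\end{smallmatrix}\right)N$, so that $T^{-1}=N'\left(\begin{smallmatrix}1&0\\ -\zeta&1\end{smallmatrix}\right)$. Then $T_{22}=\alpha+\zeta(1-\alpha'\alpha)$ and $(T^{-1})_{11}=\alpha+(1-\alpha\alpha')\zeta$, and Lemma~\ref{lem:schur}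 applies.
\end{proof}

The link with cancellation is that stable range one produces a common complement for any two copies of $A$ that are summands of the same group.

\begin{lemma}[Evans, Warfield]\label{lem:evans}
If $\operatorname{End}(A)$ has stable range one, then $A$ is cancellable.
\end{lemma}

\begin{proof}
Let $M=i_1A\oplus G=i_2A\oplus H$ with $i_1,i_2:A\to M$ injective. Let $\pi_1,\pi_2:M\to A$ have kernels $G$, $H$ and satisfy $\pi_ji_j=1$. Put $\alpha=\pi_1i_2$, $\alpha'=\pi_2i_1$ and $P=1-i_1\pi_1$. Then $\pi_2Pi_2=1-\alpha'\alpha$. Choose $\zeta$ as in (l) and let $\vartheta=\pi_1+\zeta\pi_2P:M\to A$. Since $Pi_1=0$ we have $\vartheta i_1=1$, and $\vartheta i_2=\alpha+\zeta(1-\alpha'\alpha)$ is an automorphism of $A$. So $\ker\vartheta$ is a complement of both $i_1A$ and $i_2A$, and $G\cong\ker\vartheta\cong H$.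
\end{proof}

Free groups of finite rank cancel for a different reason, and in a strong form that we need later.

\begin{lemma}\label{lem:free}
If $X=F_1\oplus G_1=F_2\oplus H_1$ with $F_1\cong F_2\cong\mathbb Z^n$, then there is an isomorphism $G_1\to H_1$ that is the identity on $L=G_1\cap H_1$.
\end{lemma}

\begin{proof}
The group $G_1/L$ embeds in $X/H_1\cong\mathbb Z^n$, so it is free of finite rank and $G_1=L\oplus L_1$ with $L_1\cong G_1/L$. In the same way $H_1=L\oplus L_2$. Now $F_1\oplus L_1\cong X/L\cong F_2\oplus L_2$, so $L_1$ and $L_2$ have the same rank and are isomorphic.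
\end{proof}

\begin{lemma}\label{lem:easy}
A divisible group $D$ satisfying \textup{(1)} of Theorem~\ref{thm:char} is cancellable, and $\mathbb Z^n$ is cancellable. Direct summands and finite direct sums of cancellable groups are cancellable.
\end{lemma}

\begin{proof}
Let $D\oplus G\cong D\oplus H$. The largest divisible subgroup of $D\oplus G$ is $D\oplus d(G)$, with quotient $G/d(G)$. So $G/d(G)\cong H/d(H)$ and $D\oplus d(G)\cong D\oplus d(H)$. The invariants in (F1) are additive, and those of $D$ are finite; since $n+\kappa=n+\lambda$ implies $\kappa=\lambda$ for finite $n$, we get $d(G)\cong d(H)$, and $G\cong H$ by (F1). For $\mathbb Z^n$ use Lemma~\ref{lem:free}. If $B\oplus C$ is cancellable and $B\oplus G\cong B\oplus H$, add $C$ to both sides and cancel $B\oplus C$. A finite sum is cancelled one summand at a time.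
\end{proof}

In particular $\mathbb Q$ and $\mathbb Z(p^\infty)$ are cancellable. What remains is the following converse to Lemma~\ref{lem:evans}, proved in Section~\ref{sec:converse}.

\begin{theorem}\label{thm:reduced}
If $A$ is countable, reduced and cancellable, and $\operatorname{Hom}(A,\mathbb Z)=0$, then $\operatorname{End}(A)$ has stable range one.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:char} from Theorem~\ref{thm:reduced}]
Let $A$ be countable and write $A=D\oplus A_1$ with $D$ divisible and $A_1$ reduced. Let $A'$ be the intersection of the kernels of all homomorphisms $A_1\to\mathbb Z$. For each of the countably many nonzero elements of $A_1/A'$ choose a homomorphism to $\mathbb Z$ that does not kill it. Together these embed $A_1/A'$ in $\mathbb Z^\omega$, so $A_1/A'$ is free by (F4), and $A_1=F\oplus A'$ with $F$ free. A homomorphism $A'\to\mathbb Z$ extends to $A_1$ by zero on $F$, so it vanishes on $A'$ by the definition of $A'$.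

Now fix any decomposition as in the theorem. If (1)--(3) hold, then $D$, $F$ and $A'$ are cancellable by Lemmas~\ref{lem:evans} and~\ref{lem:easy}, and so is $A$. Conversely, if $A$ is cancellable, so is every summand of $A$. If (1) or (2) failed, one of the non-cancellable groups $\mathbb Q^{(\omega)}$, $\mathbb Z(p^\infty)^{(\omega)}$, $\mathbb Z^{(\omega)}$ would be a summand of $A$. Condition (3) is Theorem~\ref{thm:reduced} for $A'$.
\end{proof}

\section{The idea on an example: $\mathbb Z[1/2]$ is not cancellable}\label{sec:example}

Let $A=\mathbb Z[1/2]$, which is also the ring $\operatorname{End}(A)$, with units $\pm2^k$. The powers of $2$ modulo $17$ are $1,2,4,8,16,15,13,9$. This set is closed under negation and contains neither $3$ nor $-3=14$. Since $3\cdot6-17=1$ and no unit is congruent to $3$ modulo $17A$, the ring $A$ does not have stable range one. We turn this failure into a failure of cancellation.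

Let $B\le\mathbb Q$ be generated by the numbers $1/p$ with $p\notin\{2,17\}$ prime. Its elements have squarefree denominators prime to $34$. The group $B$ is rigid: if $qB=B$ with $q\in\mathbb Q$, then $q=\pm1$, because for each prime the least valuation of an element of $B$ is finite ($0$ or $-1$), so $q$ has valuation $0$ at every prime. In $\mathbb Qx\oplus\mathbb Qy$ glue $A$ to $B$ along an element of order $17$:
\[
G_t=Ax+By+\mathbb Z\,\frac{tx+y}{17}\qquad(t=1,3).
\]
An integer $n$ with $nt/17\in A$ or $n/17\in B$ is divisible by $17$. Hence $G_t\cap\mathbb Qy=By$ and $G_t\cap\mathbb Qx=Ax$.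

\emph{$A\oplus G_1\cong A\oplus G_3$.} Write the first summand as $Aw$, and let $T$ be the linear map of $\mathbb Qw\oplus\mathbb Qx\oplus\mathbb Qy$ with $Tw=6w+x$, $Tx=17w+3x$, $Ty=y$. Its determinant on $\mathbb Qw\oplus\mathbb Qx$ is $18-17=1$, so $T$ maps $Aw\oplus Ax$ onto itself. It sends $(x+y)/17$ to $w+(3x+y)/17$. So $T(Aw\oplus G_1)=Aw\oplus G_3$.

\emph{$G_1\not\cong G_3$.} An isomorphism $\psi:G_1\to G_3$ is the restriction of a linear map. If $g\in\bigcap_n2^nG_t$, then $17g\in 2^n(Ax\oplus By)$ for all $n$, and $\bigcap_n2^nB=0$; so $\bigcap_n2^nG_t=Ax$. Hence $\psi(Ax)=Ax$ and $\psi(x)=ux$ with $u=\pm2^k$. Next, $y\in pG_1$ for all primes $p\notin\{2,17\}$, so $17\psi(y)\in p(Ax\oplus By)$ for these $p$, and the $x$-coordinate of $\psi(y)$ vanishes. Hence $\psi(By)=By$ and $\psi(y)=\pm y$. Finally $(ux\pm y)/17\in G_3$ means that for some integer $n$ we have $(\pm1-n)/17\in B$ and $(u-3n)/17\in A$. So $u\equiv\pm3$ modulo $17A$, which is impossible.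

Two facts were used. First, any isomorphism is $\pm1$ on the common subgroup $By$. Second, it respects the copy of $A$, and then the induced automorphism $u$ of $A$ is the unit that stable range one asks for. The second fact fails for $\mathbb Z$ in place of $\mathbb Z[1/2]$: the $x$-coordinate then maps $G_t$ onto $\frac1{17}\mathbb Z$ with kernel $By$, so $G_1\cong\mathbb Z\oplus B\cong G_3$. In the general proof the second fact comes from $\operatorname{Hom}(A,\mathbb Z)=0$. The first fact is the difficulty. For an arbitrary countable $A$ there is no supply of unused primes from which to build a rigid group $B$. Instead we glue on an uncountable group and choose the gluing by a transfinite diagonalization against all possible isomorphisms. The result is Proposition~\ref{prop:rigid}.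

\section{Cotorsion groups and null sequences}\label{sec:cotorsion}

To diagonalize, we must list all homomorphisms between the glued groups before the gluing is chosen. This is possible if all glued groups lie in one ambient group to which homomorphisms extend uniquely. Cotorsion hulls provide such ambient groups.

We write $\operatorname{Ext}$ for $\operatorname{Ext}^1_{\mathbb Z}$. A short exact sequence in either variable gives a six-term exact sequence of $\operatorname{Hom}$ and $\operatorname{Ext}$ groups whose last map is onto, since $\operatorname{Ext}^2_{\mathbb Z}=0$. A group $C$ is \emph{cotorsion} if $\operatorname{Ext}(\mathbb Q,C)=0$. For reduced $X$ put $X^\bullet=\operatorname{Ext}(\mathbb Q/\mathbb Z,X)$; this is an additive functor of $X$. It behaves like a completion: from $0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0$ one reads off $\mathbb Z^\bullet\cong\operatorname{Hom}(\mathbb Q/\mathbb Z,\mathbb Q/\mathbb Z)=\hat{\mathbb Z}$.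

\begin{lemma}\label{lem:hull}
\begin{enumerate}
\item[(a)] Homomorphic images and direct products of cotorsion groups are cotorsion.
\item[(b)] If $C$ is reduced and cotorsion, $Y\le X$, and $X/Y$ is a $\mathbb Q$-vector space, then restriction $\operatorname{Hom}(X,C)\to\operatorname{Hom}(Y,C)$ is bijective.
\item[(c)] If $X$ is reduced, then $X\subseteq X^\bullet$ naturally, $E_X=X^\bullet/X$ is a $\mathbb Q$-vector space, and $X^\bullet$ is reduced and cotorsion. If $X$ is countable, $|X^\bullet|\le\mathfrak c$.
\end{enumerate}
\end{lemma}

\begin{proof}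
(a) The functor $\operatorname{Ext}(\mathbb Q,-)$ preserves surjections and products.

(b) The restriction map sits between $\operatorname{Hom}(X/Y,C)$, which is $0$ because $C$ is reduced, and $\operatorname{Ext}(X/Y,C)$, which is a product of copies of $\operatorname{Ext}(\mathbb Q,C)=0$.

(c) The sequence $0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0$ gives a natural exact sequence
\[
0=\operatorname{Hom}(\mathbb Q,X)\to X\to X^\bullet\to\operatorname{Ext}(\mathbb Q,X)\to0 ,
\]
and $\operatorname{Ext}(\mathbb Q,X)$ is a $\mathbb Q$-vector space because each $n\ge1$ acts invertibly on $\mathbb Q$. Write $T=\mathbb Q/\mathbb Z$. For injective (that is, divisible) $I$ the group $\operatorname{Hom}(T,I)$ is cotorsion. Indeed, let $0\to F_1\to F_0\to\mathbb Q\to0$ be a free resolution. Then $F_1\otimes T\to F_0\otimes T$ is injective since $\operatorname{Tor}(\mathbb Q,T)=0$, so $\operatorname{Hom}(F_0\otimes T,I)\to\operatorname{Hom}(F_1\otimes T,I)$ is onto; this is the map $\operatorname{Hom}(F_0,\operatorname{Hom}(T,I))\to\operatorname{Hom}(F_1,\operatorname{Hom}(T,I))$ whose cokernel is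 $\operatorname{Ext}(\mathbb Q,\operatorname{Hom}(T,I))$. Now let $0\to X\to I\to J\to0$ with $I$, $J$ injective, and let $B$ be the image of $\operatorname{Hom}(T,I)\to\operatorname{Hom}(T,J)$, so that $X^\bullet=\operatorname{Hom}(T,J)/B$. By (a), $B$ and $X^\bullet$ are cotorsion. In the exact sequence $\operatorname{Hom}(\mathbb Q,\operatorname{Hom}(T,J))\to\operatorname{Hom}(\mathbb Q,X^\bullet)\to\operatorname{Ext}(\mathbb Q,B)=0$ the first term is $\operatorname{Hom}(\mathbb Q\otimes T,J)=0$, so $X^\bullet$ is reduced. Finally, $X^\bullet$ is a quotient of $\operatorname{Hom}(Y,X)$, where $Y$ is the kernel of a surjection from a countable free group onto $T$; for countable $X$ this has at most $\mathfrak c$ elements.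
\end{proof}

A bounded group $C$ is cotorsion, since $\operatorname{Ext}(\mathbb Q,C)$ is then both bounded and a $\mathbb Q$-vector space. Among countable reduced groups there are no others. This is the main use of countability in the proof of Theorem~\ref{thm:reduced}.

\begin{lemma}\label{lem:bounded}
A countable reduced cotorsion group $C$ is bounded.
\end{lemma}

\begin{proof}
The group $\mathbb Q$ has generators $q_n=1/n!$ $(n\ge0)$ and independent defining relations $q_n=(n+1)q_{n+1}$. So $\operatorname{Ext}(\mathbb Q,C)$ is the cokernel of
\[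
\partial:C^\omega\to C^\omega,\qquad (x_n)\mapsto(x_n-(n+1)x_{n+1}).
\]
Give $C$ the discrete topology. Then $\partial$ is a continuous surjective homomorphism of Polish groups, hence open by (F5). So there is $k$ such that every $y$ with $y_i=0$ for $i<k$ equals $\partial x$ for some $x$ with $x_0=0$. Let $c\in C$ and take $y_k=c$ and $y_i=0$ for $i\ne k$. The first $k$ equations give $0=x_0=k!\,x_k$. The equations $x_i=(i+1)x_{i+1}$ for $i>k$ show that $x_{k+1},x_{k+2},\dots$ generate a divisible subgroup, which is $0$. So $x_k=c$ and $k!\,c=0$.
\end{proof}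

The group to be glued on consists of the integer sequences that tend to $0$ in $\hat{\mathbb Z}$. Let
\[
S=\mathbb Z^{(\omega)}\ \subset\ \mathcal N=\{x\in\mathbb Z^\omega:\text{for every }m\ge1,\ m\mid x_n\text{ for almost all }n\}\ \subset\ \mathbb Z^\omega\ \subset\ \Pi=(\mathbb Z^\bullet)^\omega ,
\]
let $e_n\in S$ be the standard basis vectors, put $\mathcal V=\mathcal N/S$, and write $[x]$ for the class of $x\in\mathcal N$ in $\mathcal V$. The group $\Pi$ is reduced, cotorsion and of cardinality $\mathfrak c$ by Lemma~\ref{lem:hull}. We need three properties of $\mathcal N$.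
\begin{enumerate}
\item[(N1)] $\mathcal N$ is pure in $\mathbb Z^\omega$: if $x\in\mathbb Z^\omega$ and $kx\in\mathcal N$, then $km\mid kx_n$ for almost all $n$, so $x\in\mathcal N$.
\item[(N2)] $\mathcal V$ is a $\mathbb Q$-vector space of cardinality $\mathfrak c$. It is torsion-free since $kx\in S$ implies $x\in S$. It is divisible since $x\in\mathcal N$ is $s+mx'$ with $s\in S$, $x'\in\mathbb Z^\omega$, and $x'\in\mathcal N$ by (N1). The sequences $(\varepsilon_n\,n!)$ with $\varepsilon_n\in\{0,1\}$ show that $|\mathcal N|=\mathfrak c$, and $S$ is countable.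
\item[(N3)] The only cotorsion subgroup of $\mathcal N$ is $0$: its coordinate projections are cotorsion subgroups of $\mathbb Z$, bounded by Lemma~\ref{lem:bounded}, hence $0$.
\end{enumerate}
By (N2), a homomorphism from $\mathcal N$ to a reduced group is determined by its values on the countable group $S$, while $\mathcal V$ offers $\mathfrak c$ independent directions for gluing. The diagonalization will make endomorphisms of $\mathcal N$ scalar up to an error with small image. The next lemma says that such an error lives on a free summand of finite rank, where Lemma~\ref{lem:free} can absorb it.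

\begin{lemma}\label{lem:small}
Let $h:\mathcal N\to\mathcal N$ be a homomorphism with $|h(\mathcal N)|<\mathfrak c$. Then $\mathcal N=\mathcal F\oplus\mathcal E$ with $\mathcal F$ free of finite rank, $h(\mathcal N)\subseteq\mathcal F$ and $h(\mathcal E)=0$.
\end{lemma}

\begin{proof}
First, $h(e_n)=0$ for almost all $n$. Otherwise let $n_1<n_2<\cdots$ with $h(e_{n_j})\ne0$. Put $M_1=1$ and let $M_{j+1}$ be a multiple of $(j+1)M_j$ that exceeds the absolute value of some nonzero coordinate of $M_jh(e_{n_j})$, so that $M_jh(e_{n_j})\notin M_{j+1}\mathbb Z^\omega$. Each $m\ge1$ divides $M_j$ for all $j\ge m$, so $x_\varepsilon=\sum_j\varepsilon_jM_je_{n_j}$ lies in $\mathcal N$ for every $\varepsilon\in\{0,1\}^\omega$. If $j$ is the first place where $\varepsilon$ and $\varepsilon'$ differ, then $x_\varepsilon-x_{\varepsilon'}\in\pm M_je_{n_j}+M_{j+1}\mathcal N$ by (N1), so $h(x_\varepsilon)\ne h(x_{\varepsilon'})$. This gives $|h(\mathcal N)|\ge\mathfrak c$, a contradiction.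

Let $h(e_n)=0$ for $n\ge n_0$, and let $\mathcal N_1=\{x\in\mathcal N:x_i=0\text{ for }i<n_0\}$, so $\mathcal N=\mathbb Z^{n_0}\oplus\mathcal N_1$. The map $h$ kills $S\cap\mathcal N_1$, the quotient $\mathcal N_1/(S\cap\mathcal N_1)\cong\mathcal V$ is divisible, and $\mathcal N$ is reduced. So $h(\mathcal N_1)=0$, and $h(\mathcal N)=h(\mathbb Z^{n_0})$ is finitely generated. Let $Y$ be the set of elements of $\mathcal N_1$ having a nonzero multiple in the projection of $h(\mathcal N)$ to $\mathcal N_1$. It is a pure subgroup of $\mathcal N_1$ of finite rank $r$. Finitely many coordinates separate the points of the finite-dimensional space $\mathbb QY\subseteq\mathbb Q^\omega$, so $Y$ embeds in some $\mathbb Z^N$ and has a basis $y_1,\dots,y_r$.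

We show that $Y$ is a summand of $\mathcal N_1$; let $r\ge1$. Consider the $r\times\omega$ integer matrix with rows $y_i$. Suppose a prime $p$ divides all its $r\times r$ minors. Then the rows are dependent modulo $p$: $\sum c_iy_i=pz$ with $z\in\mathbb Z^\omega$ and not all $c_i$ divisible by $p$. By (N1), $z\in\mathcal N_1$, so $z\in Y$ and $p$ divides every $c_i$, a contradiction. Hence the minors generate the unit ideal of $\mathbb Z$, and finitely many of them do: $\sum_Jk_J\det B_J=1$, where $B$ consists of the first $N$ columns and $B_J$ is the submatrix on the $r$-set $J$ of columns. Let $C_J$ be the $N\times r$ matrix that has the adjugate of $B_J$ in the rows indexed by $J$ and zeros elsewhere. Then $BC_J=\det B_J\cdot I_r$, so $C=\sum_Jk_JC_J$ satisfies $BC=I_r$. The map sending $x$ to $\sum_i c_iy_i$, where $(c_1,\dots,c_r)=(x_0,\dots,x_{N-1})\,C$, is a retraction of $\mathcal N_1$ onto $Y$. Let $\mathcal E$ be its kernel and $\mathcal F=\mathbb Z^{n_0}\oplus Y$.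
\end{proof}

\section{Forcing an isomorphism to be almost the identity on $G\cap H$}\label{sec:rigid}

Cancellability provides some isomorphism $G\to H$, with no control on it. The next proposition provides control, up to a bounded error.

\begin{proposition}\label{prop:rigid}
Let $A$ be countable, reduced and cancellable. Let $M=A\oplus G=f(A)\oplus H$ be countable and reduced, with $f:A\to M$ injective, and let $K=G\cap H$. Then there are an isomorphism $\psi:G\to H$ and $m\ge1$ with $m(\psi(k)-k)=0$ for all $k\in K$.
\end{proposition}

If $mK=0$ for some $m\ge1$, any isomorphism $G\to H$ will do. For the rest of the section $K$ is unbounded. The plan is to enlarge $K$ to an extension $K_\gamma$ of $K$ by $\mathcal N$, inside $G$, $H$ and $M$ simultaneously, so that the two decompositions survive; to choose $\gamma$ so that every isomorphism of the enlarged groups is rigid on $K$; and to descend back to $G$ and $H$.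

\subsection*{The glued groups}
By additivity $M^\bullet=A^\bullet\oplus G^\bullet=f(A)^\bullet\oplus H^\bullet$, so we regard $G^\bullet$ and $H^\bullet$ as subgroups of $M^\bullet$, with $G^\bullet\cap M=G$ and $H^\bullet\cap M=H$. The inclusion $K\to M$ induces $\kappa:K^\bullet\to M^\bullet$, which is the identity on $K$ but need not be injective. Its image lies in $G^\bullet\cap H^\bullet$, since the inclusion factors through $G$ and through $H$. Let $\bar\kappa:E_K\to E_M$ be the induced linear map. Then $\bar\kappa\ne0$: otherwise $\kappa(K^\bullet)\subseteq M$ would be countable, reduced and cotorsion, hence bounded by Lemma~\ref{lem:bounded}, although it contains $K$.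

Let $\gamma:\mathcal V\to E_K$ be linear. Inside $M^\bullet\oplus\mathcal N$, with $g\in M$ identified with $(g,0)$, put
\[
K_\gamma=\{(\kappa w,x):w\in K^\bullet,\ x\in\mathcal N,\ w+K=\gamma[x]\},\qquad X_\gamma=X+K_\gamma\quad(X=G,H,M).
\]
For $X=G,H,M$ we have
\begin{equation}\label{eq:glued}
X_\gamma=\{(w,x)\in X^\bullet\oplus\mathcal N:\ w+M=\bar\kappa\gamma[x]\};
\end{equation}
for if $(w,x)$ is in the right side and $w_0+K=\gamma[x]$, then $w-\kappa w_0\in X^\bullet\cap M=X$. The second projection maps $K_\gamma$ onto $\mathcal N$ with kernel $K$, and $X_\gamma$ onto $\mathcal N$ with kernel $X$. Since $M_\gamma=A+G_\gamma$ and $A^\bullet\cap G^\bullet=0$, we have $M_\gamma=A\oplus G_\gamma$, and in the same way $M_\gamma=f(A)\oplus H_\gamma$. As $A$ is cancellable,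
\[
G_\gamma\cong H_\gamma\qquad\text{for every }\gamma .
\]
These groups have cardinality $\mathfrak c$. This is the only place where cancellability is applied to uncountable groups.

Let $\mathcal T=\operatorname{Hom}(G^\bullet\oplus\mathcal N,\,H^\bullet\oplus\Pi)$, a set that does not depend on $\gamma$. The target is reduced, cotorsion and of cardinality $\mathfrak c$. The quotient of $G^\bullet\oplus\mathcal N$ by the countable group $G\oplus S$ is the vector space $E_G\oplus\mathcal V$, so $|\mathcal T|\le\mathfrak c^{\aleph_0}=\mathfrak c$ by Lemma~\ref{lem:hull}(b). The map $(w,x)\mapsto (w+M)-\bar\kappa\gamma[x]$ sends $G^\bullet\oplus\mathcal N$ onto $(G^\bullet+M)/M\cong E_G$ with kernel $G_\gamma$. So, by the same lemma, every homomorphism $G_\gamma\to H_\gamma$ is the restriction of an element of $\mathcal T$. We write $\tau\in\mathcal T$ in components: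
\[
\tau(w,x)=(\lambda w+\mu x,\ \chi w+\rho x),\qquad\lambda:G^\bullet\to H^\bullet,\quad\mu:\mathcal N\to H^\bullet,\quad\chi:G^\bullet\to\Pi,\quad\rho:\mathcal N\to\Pi .
\]
Let $\mathcal T'$ be defined with $G$ and $H$ exchanged.

\subsection*{Choosing the gluing map}

\begin{lemma}\label{lem:generic}
There is a linear map $\gamma:\mathcal V\to E_K$ such that every $\tau\in\mathcal T$ with $\tau(G_\gamma)\subseteq H_\gamma$ satisfies:
\begin{enumerate}
\item[(a)] $\chi\kappa=0$, $\chi(G)\subseteq\mathcal N$ and $\rho(\mathcal N)\subseteq\mathcal N$;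
\item[(b)] there are coprime integers $a$, $b$ with $b>0$ such that $h=b\rho-a$ satisfies $|h(\mathcal N)|<\mathfrak c$;
\item[(c)] for these $a,b$ there is $m\ge1$ with $m(b\lambda k-ak)=0$ for all $k\in K$;
\end{enumerate}
and the symmetric statement holds for $\mathcal T'$.
\end{lemma}

Part (b) says that $\tau$ acts on $\mathcal N$ as a scalar up to a small error, and (c) says that the gluing transmits the same scalar to $K$.

\begin{proof}
Enumerate $\mathcal T\sqcup\mathcal T'$ in length $\mathfrak c$, with repetitions if needed. We define $\gamma$ recursively on increasing subspaces $\mathcal V_\xi\subseteq\mathcal V$ $(\xi<\mathfrak c)$ of cardinality at most $\aleph_0+|\xi|<\mathfrak c$, with $\mathcal V_0=0$ and unions at limit stages, and at the end extend it arbitrarily to $\mathcal V$. Suppose stage $\xi$ handles $\tau\in\mathcal T$; the other case is symmetric. By \eqref{eq:glued}, whether $(w,x)$ lies in $G_\gamma$ or $H_\gamma$ depends only on $\gamma[x]$. So we can \emph{defeat} $\tau$, that is, ensure $\tau(G_\gamma)\not\subseteq H_\gamma$ for the final $\gamma$, by prescribing finitely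 many values. We go through the cases in order, each assuming that the earlier ones do not apply, and let $\mathcal V_{\xi+1}$ be the span of $\mathcal V_\xi$ and all vectors on which $\gamma$ gets defined.

\emph{Case 1: $\chi(G)\not\subseteq\mathcal N$.} Then $\tau(G)\not\subseteq H^\bullet\oplus\mathcal N$, and $\tau$ is defeated for every $\gamma$.

\emph{Case 2: $\rho(\mathcal N)\not\subseteq\mathcal N$.} Every element of $\mathcal N$ either has its class outside $\mathcal V_\xi$ or is a difference of two such elements. So there is $x$ with $[x]\notin\mathcal V_\xi$ and $\rho x\notin\mathcal N$. Set $\gamma[x]=0$. Then $(0,x)\in G_\gamma$, and its image has second coordinate outside $\mathcal N$.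

\emph{Case 3: $\chi\kappa\ne0$.} The image of $\chi\kappa$ is a nonzero cotorsion group, so by (N3) there is $w_1\in K^\bullet$ with $\chi\kappa w_1\notin\mathcal N$. Pick $x$ with $[x]\notin\mathcal V_\xi$ and set $\gamma[x]=w_1+K$. Then $(\kappa w_1,x)\in G_\gamma$, and the second coordinate $\chi\kappa w_1+\rho x$ of its image is outside $\mathcal N$.

From now on (a) holds. To make $\rho$ act on a vector space, we close $\mathcal V_\xi$ under it. Let $\mathcal V^0=\mathcal V_\xi$, let $\mathcal V^{n+1}$ be the span of $\mathcal V^n$ and all $[\rho x]$ with $[x]\in\mathcal V^n$, and let $\mathcal V'=\bigcup_n\mathcal V^n$. Since $S$ is countable, each $\mathcal V^n$ has cardinality at most $\aleph_0+|\xi|$, and so do $\mathcal V'$ and $\mathcal N'=\{x\in\mathcal N:[x]\in\mathcal V'\}$. Extend $\gamma$ to $\mathcal V'$ arbitrarily. We have $\rho(\mathcal N')\subseteq\mathcal N'$, so $\rho$ induces a linear map $\bar\rho$ of the nonzero vector space $\mathcal N/\mathcal N'=\mathcal V/\mathcal V'$.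

\emph{Case 4: $\bar\rho$ is not a scalar.} A linear map for which every nonzero vector is an eigenvector is a scalar, so there is $x$ with $[x]$ and $[\rho x]$ independent modulo $\mathcal V'$. Since $\bar\kappa\ne0$, there is $\eta\in E_K$ with $\bar\kappa\eta\ne\mu x+M$. Set $\gamma[x]=0$ and $\gamma[\rho x]=\eta$. Then $(0,x)\in G_\gamma$ but $\tau(0,x)=(\mu x,\rho x)\notin H_\gamma$.

Now $\bar\rho=a/b$ in lowest terms with $b>0$, and $h=b\rho-a$ maps $\mathcal N$ into $\mathcal N'$. So (b) holds. Let $\Lambda=b\lambda\kappa-a\kappa:K^\bullet\to H^\bullet$.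

\emph{Case 5: $\Lambda w_1\notin H$ for some $w_1\in K^\bullet$.} Fix $x\in\mathcal N\setminus\mathcal N'$. Suppose $\gamma[x]=w_0+K$ and $\tau(\kappa w_0,x)\in H_\gamma$. As $\chi\kappa=0$, this says $\lambda\kappa w_0+\mu x+M=\bar\kappa\gamma[\rho x]$. Multiply by $b$ and use $b\rho x=ax+hx$ and $\bar\kappa\gamma[ax]=a\kappa w_0+M$:
\[
\Lambda w_0+b\mu x+M=\bar\kappa\gamma[hx].
\]
The right side is already determined, since $hx\in\mathcal N'$. As $\Lambda w_1\notin H=H^\bullet\cap M$, the equation cannot hold for both $w_0=0$ and $w_0=w_1$. Choose $\gamma[x]\in\{0,\,w_1+K\}$ so that it fails.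

\emph{Case 6: $\Lambda(K^\bullet)\subseteq H$.} Then $\Lambda(K^\bullet)$ is countable, reduced and cotorsion, hence bounded by Lemma~\ref{lem:bounded}. This gives (c).

If $\tau(G_\gamma)\subseteq H_\gamma$ for the final $\gamma$, the stage handling $\tau$ ended in Case 6.
\end{proof}

\subsection*{The scalar is $\pm1$}
Fix $\gamma$ as in Lemma~\ref{lem:generic} and an isomorphism $\theta:G_\gamma\to H_\gamma$. Let $\lambda,\chi,\rho,a,b,h,m$ be the data of its extension in $\mathcal T$, and $\chi',\rho',a',b',h'$ those of the extension of $\theta^{-1}$ in $\mathcal T'$.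

We have $b=b'=1$. Suppose a prime $p$ divides $b$, so $p\nmid a$. If $hx=0$, then $ax=b\rho x\in p\mathcal N$, hence $x=px_1$ with $x_1\in\mathcal N$, and $hx_1=0$ because $\mathcal N$ is torsion-free. So $\ker h$ is a $p$-divisible subgroup of $\mathbb Z^\omega$, which forces $\ker h=0$ and $|h(\mathcal N)|=\mathfrak c$, contrary to (b). The same argument applies to $b'$.

We have $aa'=1$. Let $x\in\mathcal N$ and take $(\kappa w_0,x)\in K_\gamma$. Its image under $\theta$ has second coordinate $\rho x$ and lies in $H+K_\gamma$, so it is $(h_0+\kappa w_0',\rho x)$ with $h_0\in H$. Apply $\theta^{-1}$ and compare second coordinates, using $\chi'\kappa=0$: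
\[
x=\chi'h_0+\rho'\rho x=\chi'h_0+aa'x+a'hx+h'(\rho x).
\]
So $(1-aa')x$ lies in $\chi'(H)+h(\mathcal N)+h'(\mathcal N)$, a set of cardinality less than $\mathfrak c$. If $aa'\ne1$, multiplication by $1-aa'$ would embed $\mathcal N$ in this set.

Replacing $\theta$ by $-\theta$ if necessary, we have $a=1$. Thus $\rho=1+h$, and $m(\lambda k-k)=0$ for $k\in K$. Since $\chi k=\chi\kappa k=0$, we get $\theta(k)=(\lambda k,0)$. This lies in $H_\gamma$ and has second coordinate $0$, so $\theta(k)=\lambda k\in H$.

\subsection*{Descent to $G$ and $H$}
The isomorphism $\theta$ is correct on $K$, but it need not map $G$ onto $H$, because $\chi|_G$ and $h$ may be nonzero. We correct $\theta$ so that it preserves second coordinates modulo a free group of finite rank, and then cancel that group.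

\begin{proof}[End of the proof of Proposition~\ref{prop:rigid}]
Let $\mathcal N=\mathcal F\oplus\mathcal E$ be as in Lemma~\ref{lem:small} for $h$. For $z\in M_\gamma$ let $\epsilon(z)\in\mathcal E$ be the $\mathcal E$-component of the second coordinate of $z$, and let $\nu=\epsilon\theta-\epsilon:G_\gamma\to\mathcal E$. For $z=(\kappa w_0,x)\in K_\gamma$ the second coordinate of $\theta z$ is $x+hx$ with $hx\in\mathcal F$, so $\nu(K_\gamma)=0$. Hence $I=\nu(G_\gamma)=\nu(G)$ is a countable subgroup of $\mathbb Z^\omega$, which is free by (F4). As $K_\gamma\to\mathcal N$ is onto, there is a homomorphism $l:I\to K_\gamma$ such that $l(y)$ has second coordinate $y$; thus $\epsilon l=1_I$ and $\nu l=0$. Then $(l\nu)^2=0$, so $\sigma=1-l\nu$ is an automorphism of $G_\gamma$, and it fixes $K$ pointwise. Moreover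
\[
\epsilon\theta\sigma=(\epsilon+\nu)(1-l\nu)=\epsilon+\nu-\epsilon l\nu-\nu l\nu=\epsilon .
\]
So the isomorphism $\theta\sigma:G_\gamma\to H_\gamma$ maps $G_{\mathcal F}=G_\gamma\cap\ker\epsilon$ onto $H_{\mathcal F}=H_\gamma\cap\ker\epsilon$. The second projection maps $G_{\mathcal F}$ onto the free group $\mathcal F$ with kernel $G$, so $G_{\mathcal F}=F_G\oplus G$ with $F_G\cong\mathcal F$; likewise $H_{\mathcal F}=F_H\oplus H$ with $F_H\cong\mathcal F$. Apply Lemma~\ref{lem:free} to
\[
H_{\mathcal F}=\theta\sigma(F_G)\oplus\theta\sigma(G)=F_H\oplus H .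
\]
It gives an isomorphism $\psi_1:\theta\sigma(G)\to H$ that is the identity on $\theta\sigma(G)\cap H\supseteq\theta(K)$. Then $\psi=\psi_1\theta\sigma|_G$ is an isomorphism $G\to H$ with $\psi(k)=\lambda k$ on $K$, and $m(\psi(k)-k)=0$.
\end{proof}

\section{Torsion}\label{sec:torsion}

The bounded error in Proposition~\ref{prop:rigid} vanishes when $M$ is torsion-free. In general it has to be removed by hand, and this section collects the tools. For a prime $p$ and $l\ge0$ let
\[
U^p_l(X)=(p^lX)[p]\,/\,(p^{l+1}X)[p].
\]
This is a functor from groups to $\mathbb F_p$-vector spaces that commutes with direct sums; we drop $p$ when it is fixed. For $X=\mathbb Z/p^k$ it has dimension $1$ if $l=k-1$ and $0$ otherwise, so for a direct sum of cyclic $p$-groups $\dim U_l$ counts the summands of order $p^{l+1}$.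

\begin{lemma}\label{lem:ulm}
Fix a prime $p$ and a group $X$.
\begin{enumerate}
\item[(a)] Let $V$ be a bounded $p$-group and $u:V\to X$ a homomorphism. Then $u$ is injective with pure image if and only if $U_l(u)$ is injective for all $l$. In that case $u(V)$ is a direct summand of $X$.
\item[(b)] Let $V$ be a direct sum of cyclic $p$-groups. Every family of linear maps $\delta_l:U_l(V)\to U_l(X)$ $(l\ge0)$ is induced by one homomorphism $\delta:V\to X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $u$ is injective with pure image and $v\in(p^lV)[p]$ has $u(v)\in p^{l+1}X$, then $u(v)\in p^{l+1}u(V)$, so $v\in p^{l+1}V$. Conversely let all $U_l(u)$ be injective. For $0\ne v\in V[p]$ let $l$ be largest with $v\in p^lV$; it exists because $V$ is bounded. The class of $v$ in $U_l(V)$ is nonzero, so $u(v)\notin p^{l+1}X$. Thus $u$ is injective on $V[p]$, hence injective, and $B=u(V)$ satisfies $B[p]\cap p^nX\subseteq p^nB$ for all $n$. We show $B[p^k]\cap p^nX\subseteq p^nB$ by induction on $k$. If $b\in B[p^{k+1}]\cap p^nX$, then $p^kb\in B[p]\cap p^{n+k}X$, so $p^kb=p^{n+k}b'$ with $b'\in B$.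 Then $b-p^nb'\in B[p^k]\cap p^nX\subseteq p^nB$. For $q$ prime to $p$ we have $B=qB$, so $B\cap p^nqX\subseteq p^nB=p^nqB$. Thus $B$ is pure, and a summand by (F2).

(b) Write $V=\bigoplus_i\langle v_i\rangle$ with $v_i$ of order $p^{l_i+1}$. The classes $[p^lv_i]$ with $l_i=l$ form a basis of $U_l(V)$. Choose $d_i\in X$ such that $p^{l_i}d_i\in X[p]$ represents $\delta_{l_i}[p^{l_i}v_i]$. Since $p^{l_i+1}d_i=0$, we may put $\delta(v_i)=d_i$.
\end{proof}

\begin{lemma}\label{lem:finiteulm}
If $A$ is cancellable, then all $U^p_l(A)$ are finite.
\end{lemma}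

\begin{proof}
If $U^p_l(A)$ is infinite, let $V=(\mathbb Z/p^{l+1})^{(\omega)}$. By Lemma~\ref{lem:ulm}(b) some $u:V\to A$ is injective on $U_l(V)$, and the other $U_j(V)$ vanish. By Lemma~\ref{lem:ulm}(a) the non-cancellable group $V$ is a summand of $A$, contradicting Lemma~\ref{lem:easy}.
\end{proof}

A group $\Theta$ is \emph{of finite type} if $\Theta\cong\bigoplus_{p,k}(\mathbb Z/p^k)^{r_{p,k}}$ with all $r_{p,k}$ finite. Such a group is countable and reduced, and all $U^p_l(\Theta)$ are finite. Finite groups are of finite type.

\begin{lemma}\label{lem:split}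
Let $X$ be a group.
\begin{enumerate}
\item[(a)] If $U^p_l(X)=0$ for all $l<n$, then $X[p^j]\subseteq p^{n-j+1}X$ for $1\le j\le n$.
\item[(b)] If all $U^p_l(X)$ are finite and $m\ge1$, then $X=E\oplus X'$ with $E$ finite and $X'[m]\subseteq mX'$.
\item[(c)] If all $U^p_l(X)$ are finite and $X$ is countable, there are $\Theta$ of finite type and $\iota:\Theta\to X$ with $\iota(\Theta[m])=X[m]$ for all $m\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The hypothesis gives $X[p]=(pX)[p]=\dots=(p^nX)[p]$, which is the case $j=1$. If $j>1$ and $x\in X[p^j]$, write $p^{j-1}x=p^ny$. Then $x-p^{n-j+1}y\in X[p^{j-1}]\subseteq p^{n-j+2}X$.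

For (b) and (c) fix $p$, let $B_l=(\mathbb Z/p^{l+1})^{\dim U_l(X)}$, and choose by Lemma~\ref{lem:ulm}(b) a map $u:\bigoplus_lB_l\to X$ inducing isomorphisms on all $U_l$. By Lemma~\ref{lem:ulm}(a), $u$ maps $\bigoplus_{l<n}B_l$ isomorphically onto a finite summand $E_n$ of $X$. Write $X=E_n\oplus X_n$. For $l<n$ the map $U_l(E_n)\to U_l(X)$ is onto, so $U_l(X_n)=0$.

(b) Treat the primes dividing $m$ one after another, each time splitting the complement obtained so far, with $n=2k$ where $p^k$ is the exact power of $p$ dividing $m$. The vanishing of $U^p_l$ passes to summands. So $X=E\oplus X'$ with $E$ finite and, by (a), $X'[p^k]\subseteq p^kX'$ for each such $p^k$. Let $m=p^kq$ and $cq\equiv1\pmod{p^k}$. If $x=p^ky\in X'[p^k]$, then $x=cqx=m\,cy$. Since $X'[m]$ is the sum of the groups $X'[p^k]$, we get $X'[m]\subseteq mX'$.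

(c) The map $u$ alone may miss elements that are divisible by every power of $p$, so we add one generator for each element, of order large enough to keep the type finite. List the nonzero elements of $p$-power order as $t_1,t_2,\dots$, with $t_i$ of order $p^{k_i}$. With $n=i+k_i$ write $t_i=t'_i+t''_i$, where $t_i'\in E_n[p^{k_i}]$ and $t''_i\in X_n[p^{k_i}]$. By (a), $t''_i=p^{i+1}b_i$ with $b_i\in X_n$, and $p^{k_i+i+1}b_i=0$. Let $\Theta_p=\bigoplus_lB_l\oplus\bigoplus_i\mathbb Z/p^{k_i+i+1}$, and let $\iota$ be $u$ on the first part and send the $i$th new generator $g_i$ to $b_i$. Each value of $k_i+i+1$ occurs for finitely many $i$, so $\Theta_p$ is of finite type. Now $t'_i$ is the image of an element of $(\bigoplus_{l<n}B_l)[p^{k_i}]$, and $t''_i=\iota(p^{i+1}g_i)$ with $p^{i+1}g_i$ of order $p^{k_i}$. Hence $X[p^k]=\iota(\Theta_p[p^k])$ for all $k$. Put $\Theta=\bigoplus_p\Theta_p$; both $X[m]$ and $\Theta[m]$ are the sums of their primary parts.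
\end{proof}

Next we need stable range one for $\operatorname{End}(\Theta)$. One might try to solve the problem on each finite-dimensional space $U_l(\Theta)$ and lift the solution by Lemma~\ref{lem:ulm}(b). This is not enough, because an endomorphism that induces isomorphisms on all $U_l$ need not be onto. In $\bigoplus_{k\ge1}\langle v_k\rangle$ with $v_k$ of order $p^k$, let $\phi(v_k)=pv_{k+1}$. It induces $0$ on every $U_l$. But if $x\neq0$ has its last nonzero component at place $k$, then $(1-\phi)x$ has a nonzero component at place $k+1$, so $v_1$ is not in the image of $1-\phi$. We obtain surjectivity by a back-and-forth construction.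

\begin{proposition}\label{prop:finitetype}
If $\Theta$ is of finite type, then $\operatorname{End}(\Theta)$ has stable range one.
\end{proposition}

\begin{proof}
The ring $\operatorname{End}(\Theta)$ is the product of the rings $\operatorname{End}(\Theta_p)$ of the primary parts, and stable range one passes to products coordinatewise. So let $\Theta$ be a $p$-group, and let $ax+by=1$ in $\operatorname{End}(\Theta)$. Let $N=\Theta\oplus\Theta$, let $\pi:N\to\Theta$ be the first projection and $\kappa=(a,b):N\to\Theta$. Both are split surjections; a section of $\kappa$ is $t\mapsto(xt,yt)$. A subgroup $C\le N$ on which $\pi$ and $\kappa$ are both bijective onto $\Theta$ is the graph $\{(t,zt)\}$ of an endomorphism $z$ with $a+bz$ bijective. We build such a $C$ from finite pieces. Call a finite subgroup $C\le N$ \emph{good} if $\pi|_C$ and $\kappa|_C$ are injective with pure images.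

\emph{Extension step: if $C$ is good and $\theta\in\Theta$, there is a good $C_1\supseteq C$ with $\theta\in\pi(C_1)$.} The group $W=\pi(C)$ is a summand of $\Theta$ by (F2), and its complement is a direct sum of cyclic groups by (F3). So $\Theta=W\oplus V\oplus\Theta''$ with $V$ finite and $\theta\in W\oplus V$. Let $\sigma$ be a section of $\pi$ and $D=\ker\pi$, so $N=\sigma\Theta\oplus D$. For any $\delta:V\to D$, the group $C_1=C+\{\sigma v+\delta v:v\in V\}$ is mapped by $\pi$ isomorphically onto the summand $W\oplus V$. Moreover $\kappa|_{C_1}=u_1\pi|_{C_1}$, where $u_1:W\oplus V\to\Theta$ is $u=\kappa(\pi|_C)^{-1}$ on $W$ and $\kappa(\sigma+\delta)$ on $V$. By Lemma~\ref{lem:ulm}, it suffices to find for each $l$ a linear map $\delta_l:U_l(V)\to U_l(D)$ such that the resulting map $U_l(W)\oplus U_l(V)\to U_l(\Theta)$ is injective.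

Fix $l$. Since $C$ is good, $U_l(u)$ is injective. Let $\bar U=U_l(\Theta)/uU_l(W)$, so $\dim\bar U=\dim U_l(V)+\dim U_l(\Theta'')$, and let $\bar\kappa:U_l(N)\to\bar U$ be induced by $\kappa$. We need $\bar\kappa(\sigma+\delta_l):U_l(V)\to\bar U$ to be injective. The freedom in $\delta_l$ lets us move values by elements of $B'=\bar\kappa U_l(D)$, so we must show that $B'$ is large enough. If $w\in(p^lW)[p]$ and $c\in C$ has $\pi c=w$, then $c\in(p^lC)[p]$, $c-\sigma w\in(p^lD)[p]$ and $\bar\kappa[c]=0$. Hence $\bar\kappa\sigma U_l(W)\subseteq B'$. The map $\bar\kappa$ is onto because $\kappa$ splits, so $\bar U=Q+\bar\kappa\sigma U_l(\Theta'')$ with $Q=\bar\kappa\sigma U_l(V)+B'$. All these dimensions are finite, so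
\[
\dim Q\ge\dim\bar U-\dim U_l(\Theta'')=\dim U_l(V).
\]
Let $V_0=\{v\in U_l(V):\bar\kappa\sigma v\in B'\}$ and $U_l(V)=V_0\oplus V_1$. Then $\dim Q=\dim V_1+\dim B'$, so $\dim V_0\le\dim B'$. Choose an injective linear map $j:V_0\to B'$, and let $\delta_l$ be zero on $V_1$ and satisfy $\bar\kappa\delta_l=j-\bar\kappa\sigma$ on $V_0$. If $\bar\kappa(\sigma+\delta_l)(v_0+v_1)=jv_0+\bar\kappa\sigma v_1$ vanishes, then $\bar\kappa\sigma v_1\in B'$, so $v_1=0$, and then $v_0=0$. This proves the extension step.

The step used only that $\pi$ and $\kappa$ are split surjections, so it holds with their roles exchanged. Start with $C_0=0$ and apply the two versions alternately along an enumeration of the countable group $\Theta$. On the union of the resulting chain both maps are bijective onto $\Theta$.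
\end{proof}

With Lemma~\ref{lem:evans}, groups such as $\bigoplus_k\mathbb Z/p^k$ and $\bigoplus_p\mathbb Z/p$ are therefore cancellable. The last tool says that a bounded perturbation of an automorphism fails to be invertible only on a finite summand, where stable range one is available.

\begin{lemma}\label{lem:perturb}
Let all $U^p_l(X)$ be finite. Let $\Psi\in\operatorname{Aut}(X)$ and $y\in\operatorname{End}(X)$ with $m(y-\Psi)=0$ for some $m\ge1$. Let $w:X\to A$ be a homomorphism, and suppose $\rho y+\tau w=1_X$ for some $\rho\in\operatorname{End}(X)$ and $\tau:A\to X$. Then $y+\varepsilon w\in\operatorname{Aut}(X)$ for some $\varepsilon:A\to X$.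
\end{lemma}

\begin{proof}
Put $T=\Psi^{-1}y=1-\delta$, where $m\delta=0$. Let $X=E\oplus X'$ be as in Lemma~\ref{lem:split}(b), with inclusion $i_E$ and projection $\pi_E$, and write matrices with respect to this decomposition. The entry $\delta_{22}$ maps $X'$ into $X'[m]$ and kills $mX'\supseteq X'[m]$. So $\delta_{22}^2=0$ and $T_{22}=1-\delta_{22}$ is invertible. Write $T=L\operatorname{diag}(S,1)V$ as in \eqref{eq:schur}, with $S\in\operatorname{End}(E)$. Conjugating $\rho\Psi T+\tau w=1$ by $V$ gives
\[
\rho_2\operatorname{diag}(S,1)+\tau_2w_2=1,\qquad\rho_2=V\rho\Psi L,\quad\tau_2=V\tau,\quad w_2=wV^{-1}.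
\]
The upper left entry reads $(\pi_E\rho_2i_E)S+\pi_E\tau_2w_2i_E=1_E$. By Proposition~\ref{prop:finitetype} and condition (l) of Lemma~\ref{lem:sr1}, there is $\varepsilon_0\in\operatorname{End}(E)$ with $S+\varepsilon_0\pi_E\tau_2w_2i_E\in\operatorname{Aut}(E)$. Let $\varepsilon_2=i_E\varepsilon_0\pi_E\tau_2:A\to X$. As $\varepsilon_2w_2$ takes values in $E$, the matrix $\operatorname{diag}(S,1)+\varepsilon_2w_2$ is upper triangular with invertible diagonal entries, hence invertible. With $\varepsilon=\Psi L\varepsilon_2$ we get $y+\varepsilon w=\Psi L(\operatorname{diag}(S,1)+\varepsilon_2w_2)V\in\operatorname{Aut}(X)$.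
\end{proof}

\section{From cancellation to stable range one}\label{sec:converse}

We prove Theorem~\ref{thm:reduced}. Let $A$ be as in that theorem, $R=\operatorname{End}(A)$, $\alpha,\alpha'\in R$ and $e=1-\alpha'\alpha$. By Lemma~\ref{lem:sr1} it suffices to find $\zeta\in R$ with $\alpha+\zeta e\in R^\times$.

\subsection*{The test groups}
We reverse the proof of Lemma~\ref{lem:evans} and build a group $M$ with two decompositions that realize $\alpha$ and $\alpha'$. The simplest choice is $M=A\oplus A$ with the maps $(\alpha,1)^T:A\to M$ and $(\alpha',e):M\to A$. Then $G=A$ and $K=\ker e$, and a map on $G$ that kills $K$ factors through $eA$, from which it need not extend to $A$. We add a free summand $P$ to make $G/K\cong A$, and a torsion summand $\Theta$ to make $K$ pure in $G$.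

By Lemma~\ref{lem:finiteulm}, Lemma~\ref{lem:split}(c) applies to $A$; take $\Theta$ and $\iota:\Theta\to A$ from it. Let $\varphi:P\to A$ be a surjection from a countable free group. Put
\[
G=A\oplus P\oplus\Theta,\qquad\beta=(e,\varphi,\iota):G\to A,\qquad M=A\oplus G,
\]
and write elements of $M$ as $(c,a,q,t)\in A\oplus A\oplus P\oplus\Theta$, with $G=\{c=0\}$. Let $f:A\to M$, $f(a)=(\alpha a,a,0,0)$, and $g=(\alpha',\beta):M\to A$. Then $gf=\alpha'\alpha+e=1$, so $M=A\oplus G=f(A)\oplus H$ with $H=\ker g$. The group $M$ is countable and reduced, $K=G\cap H=\ker\beta$, and $\beta$ induces $G/K\cong A$.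

The subgroup $K$ is pure in $G$. If $x\in G$ and $nx\in K$, then $\beta x\in A[n]$, so $\beta x=\iota t$ with $t\in\Theta[n]$. Then $x-t\in K$ and $n(x-t)=nx$.

Take $\psi:G\to H$ and $m$ from Proposition~\ref{prop:rigid}, and consider $\psi-1:G\to M$, $x\mapsto\psi(x)-x$.

\subsection*{Discarding $P$}
On $K$ the $P$-coordinate of $\psi-1$ takes values in $P[m]=0$. So it factors through a map $G/K\cong A\to P$, which is zero since $P$ is free and $\operatorname{Hom}(A,\mathbb Z)=0$. This is the only use of that hypothesis. Thus $\psi-1$ takes values in $M_0=\{q=0\}$, and $\psi$ restricts to an isomorphism from $X=G\cap M_0=A\oplus\Theta$ onto $H_0=H\cap M_0$. Since $f(A)\subseteq M_0$, we have $M_0=f(A)\oplus H_0$. The map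
\[
\Omega:M_0\to X,\qquad(c,a,0,t)\mapsto(c-\alpha a,t)
\]
is onto with kernel $f(A)$, so it maps $H_0$ isomorphically onto $X$. Hence $\Psi=\Omega\psi|_X$ is an automorphism of $X$. Let $\varepsilon=\Omega(\psi-1):G\to X$. With matrices relative to $X=A\oplus\Theta$,
\begin{equation}\label{eq:psi}
\Psi=y_0+\varepsilon|_X,\qquad y_0=\Omega|_X=\begin{pmatrix}-\alpha&0\\0&1\end{pmatrix},\qquad m\varepsilon(K)=0 .
\end{equation}

If $A$ is torsion-free, the proof ends here. Then $\Theta=0$, $X=A$, and $\varepsilon$ kills $K$, so $\varepsilon=\bar\varepsilon\beta$ with $\bar\varepsilon\in R$; and \eqref{eq:psi} says that $-\alpha+\bar\varepsilon e$ is a unit. In general two obstacles remain: $\varepsilon$ need not kill $K$, and the automorphism acts on $A\oplus\Theta$ instead of $A$.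

\subsection*{Removing the bounded error}
We extend $\varepsilon|_K:K\to X[m]$ to $G$. Since $K\cap mG=mK$, the group $K/mK$ embeds in $G/mG$. Its image is pure: let $k\in K\cap(nG+mG)$ and $d=\gcd(n,m)=un+vm$; then $k\in dG$, so $k=dk'$ with $k'\in K$, and $k\equiv n(uk')$ modulo $mG$. The image is bounded, hence a summand by (F2). As $\varepsilon|_K$ kills $mK$, it extends to a map $\eta:G\to X[m]$. Now $\varepsilon-\eta$ kills $K$, so $\varepsilon-\eta=\bar\varepsilon\beta$ with $\bar\varepsilon:A\to X$. Let $w=\beta|_X=(e,\iota):X\to A$. By \eqref{eq:psi},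
\[
y=y_0+\bar\varepsilon w=\Psi-\eta|_X,\qquad m(y-\Psi)=0 .
\]
So $y$ has the required shape but is only a bounded perturbation of an automorphism. To apply Lemma~\ref{lem:perturb}, let $j:A\to X$ be the inclusion and compute
\[
\rho_0y_0+jw=\begin{pmatrix}-\alpha'&-\iota\\0&1\end{pmatrix}\begin{pmatrix}-\alpha&0\\0&1\end{pmatrix}+\begin{pmatrix}e&\iota\\0&0\end{pmatrix}=\begin{pmatrix}\alpha'\alpha+e&0\\0&1\end{pmatrix}=1_X ,
\]
where $\rho_0$ is the first matrix. Hence $\rho_0y+(j-\rho_0\bar\varepsilon)w=1_X$. All $U^p_l(X)=U^p_l(A)\oplus U^p_l(\Theta)$ are finite. Lemma~\ref{lem:perturb} gives a map $\varepsilon':A\to X$, with components $\zeta_1\in R$ and $s:A\to\Theta$, such that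
\[
B=y_0+\varepsilon'w=\begin{pmatrix}\zeta_1e-\alpha&\zeta_1\iota\\se&1+s\iota\end{pmatrix}\in\operatorname{Aut}(A\oplus\Theta).
\]

\subsection*{Discarding $\Theta$}
If $B_{22}$ were invertible, the Schur complement of $B$ would be the unit we want, because $B_{21}=se$ ends in $e$. A column operation that leaves the first column unchanged makes it invertible. Let $B^{-1}=(b_{ij})$. Then $B_{22}b_{22}+(B_{21}b_{12})\cdot1=1_\Theta$, so by Proposition~\ref{prop:finitetype} there is $z\in\operatorname{End}(\Theta)$ with $\nu=B_{22}+B_{21}b_{12}z\in\operatorname{Aut}(\Theta)$. The invertible matrix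
\[
B\begin{pmatrix}1&b_{12}z\\0&1\end{pmatrix}=\begin{pmatrix}\zeta_1e-\alpha&\omega_1\\se&\nu\end{pmatrix},\qquad\omega_1=B_{12}+B_{11}b_{12}z:\Theta\to A,
\]
has Schur complement $\zeta_1e-\alpha-\omega_1\nu^{-1}se=-(\alpha+\zeta e)$ with $\zeta=\omega_1\nu^{-1}s-\zeta_1\in R$. By Lemma~\ref{lem:schur}, $\alpha+\zeta e\in R^\times$. This proves Theorem~\ref{thm:reduced}, and with it Theorem~\ref{thm:char}. \qed

\section{Stable range one as transitivity of a Polish group action}\label{sec:action}

Let $A$ be a countable group with the discrete topology, and let $\Phi_0\subseteq\Phi_1\subseteq\cdots$ be finite sets with union $A$. The ring $R=\operatorname{End}(A)$ is a closed subspace of $A^A$, hence Polish, and its operations are continuous. We give $R^\times$ the topology of the closed set $\{(u,u^{-1})\}\subseteq R^2$, which makes it a Polish group.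

Stable range one asks, for all data in a Polish space, for an exact solution in a Polish space. We want to replace exact solutions by approximate ones drawn from a fixed countable set, since a quantifier over a countable set is a number quantifier. Naive approximation fails, because a limit of units need not be a unit: on $\mathbb Z^{(\omega)}$ the shift $e_n\mapsto e_{n+1}$ is a pointwise limit of permutations of the basis. For Polish group actions, however, approximate solvability in a local form is equivalent to exact solvability; one direction is (F6), the other is Lemma~\ref{lem:clopen}. So we express stable range one as transitivity. To keep the group and the space Polish, every existential condition must be replaced by a closed one that carries its witness.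

\subsection*{The groups $\Lambda_e$ and the spaces $Z_e$}
Fix $e\in R$ and let $\Delta=\operatorname{diag}(1,e)$. The relevant matrices are those of the form $1+\Delta\xi$, and we keep $\xi$ itself as the group element. On $M_2(R)$ put $\xi*\xi'=\xi+\xi'+\xi\Delta\xi'$. This operation is associative, since both bracketings of a triple product equal $\xi+\xi'+\xi''+\xi\Delta\xi'+\xi\Delta\xi''+\xi'\Delta\xi''+\xi\Delta\xi'\Delta\xi''$, and $0$ is its identity. The maps $\xi\mapsto1+\Delta\xi$ and $\xi\mapsto1+\xi\Delta$ turn $*$ into matrix multiplication. Let $\Lambda_e$ be the group of $*$-invertible elements, and write $\bar\xi$ for the $*$-inverse; then $(1+\Delta\xi)^{-1}=1+\Delta\bar\xi$. With the topology of the closed set $\{(\xi,\bar\xi)\}\subseteq M_2(R)^2$, $\Lambda_e$ is a Polish group. Let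
\[
V_n=\{\xi\in\Lambda_e:\text{all entries }\xi_{ij}\text{ vanish on }\Phi_n\}.
\]
The formulas $\xi*\xi'=\xi+(1+\xi\Delta)\xi'$ and $\bar\xi=-\xi-\bar\xi\Delta\xi$ show that $V_n$ is a subgroup. It is open, and since $\xi\in V_n$ implies $\bar\xi\in V_n$, the $V_n$ form a neighborhood base of the identity.

Let $Z_e$ be the Polish space of pairs $(r,s)$, with $r=(r_1,r_2)$ a row and $s=(s_1,s_2)^T$ a column over $R$, such that $r\Delta s=r_1s_1+r_2es_2=1$. Since $\Delta(1+\xi\Delta)=(1+\Delta\xi)\Delta$, the rule
\[
\xi\cdot(r,s)=\bigl(r(1+\Delta\xi)^{-1},\,(1+\xi\Delta)s\bigr)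
\]
preserves $r\Delta s$ and defines a continuous left action of $\Lambda_e$ on $Z_e$. For $z,z'\in Z_e$ we say $z=z'$ \emph{on} $\Phi_l$ if all four components agree on $\Phi_l$; the sets $\{z':z'=z\text{ on }\Phi_l\}$ form a neighborhood base of $z$.

For $\nu\in R$ let $E_{12}(\nu)$ and $E_{21}(\nu)$ have the single nonzero entry $\nu$ in position $12$ and $21$, and for $u\in R^\times$ let $d(u)=\operatorname{diag}(u-1,0)$. We have $E_{ij}(\nu)\Delta E_{ij}(\nu)=0$ and $d(u)*d(v)=d(uv)$, so these lie in $\Lambda_e$ with $*$-inverses $E_{ij}(-\nu)$ and $d(u^{-1})$. They act as follows: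
\[
\begin{array}{lll}
E_{12}(\nu): & r\mapsto(r_1,\ r_2-r_1\nu), & s\mapsto(s_1+\nu es_2,\ s_2)^T,\\
E_{21}(\nu): & r\mapsto(r_1-r_2e\nu,\ r_2), & s\mapsto(s_1,\ s_2+\nu s_1)^T,\\
d(u): & r\mapsto(r_1u^{-1},\ r_2), & s\mapsto(us_1,\ s_2)^T.
\end{array}
\]
Let $\Lambda'_e\le\Lambda_e$ be the subgroup they generate. The generators are parametrized by $R$ and $R^\times$, independently of $e$. This will allow one countable set of parameters to serve for all $e$ at once.

\begin{lemma}\label{lem:transitive}
If $R$ has stable range one, then $\Lambda'_e$ is transitive on $Z_e$ for every $e$. If $\Lambda_e$ is transitive on $Z_e$ for every $e$, then $R$ has stable range one.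
\end{lemma}

\begin{proof}
Let $z_0=((1,0),(1,0)^T)\in Z_e$. Let $R$ have stable range one and $(r,s)\in Z_e$. From $r_1s_1+(r_2e)s_2=1$ we get $\mu$ with $u=r_1+r_2e\mu\in R^\times$. Acting by $E_{21}(-\mu)$, $E_{12}(u^{-1}r_2)$ and $d(u)$ in turn changes the row to $(u,r_2)$, $(u,0)$ and $(1,0)$. The equation $r\Delta s=1$ forces the column to be $(1,s_2')^T$, and $E_{21}(-s'_2)$ leads to $z_0$.

Conversely, let $\alpha,\alpha'\in R$ and $e=1-\alpha'\alpha$. Then $z=((\alpha',1),(\alpha,1)^T)\in Z_e$. Let $\xi\cdot z_0=z$. The columns give $1+\xi_{11}=\alpha$ and $\xi_{21}=1$, and the rows give $(\alpha',1)g=(1,0)$ for $g=1+\Delta\xi$. Thus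
\[
g=\begin{pmatrix}\alpha&\xi_{12}\\e&1+e\xi_{22}\end{pmatrix},\qquad\begin{pmatrix}1&-\alpha\\0&1\end{pmatrix}\begin{pmatrix}1&0\\ \alpha'&1\end{pmatrix}g=\begin{pmatrix}1&-\alpha\\0&1\end{pmatrix}\begin{pmatrix}\alpha&\xi_{12}\\1&0\end{pmatrix}=\begin{pmatrix}0&\xi_{12}\\1&0\end{pmatrix}.
\]
As $g$ is invertible, $\xi_{12}\in R^\times$. The second entry of $(\alpha',1)g=(1,0)$ is $\alpha'\xi_{12}+1+e\xi_{22}=0$, so $\alpha'+e\,\xi_{22}\xi_{12}^{-1}=-\xi_{12}^{-1}\in R^\times$. This is condition (r) of Lemma~\ref{lem:sr1} for the pair $(\alpha',\alpha)$.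
\end{proof}

\begin{lemma}\label{lem:clopen}
Let a Polish group $\Gamma$ act continuously on a Polish space $Z$ so that $\overline{Oz}$ is a neighborhood of $z$ for every $z\in Z$ and every open $O\ni1$. Then every orbit is clopen.
\end{lemma}

\begin{proof}
Let $y\in\overline{\Gamma z}$. We move $z$ and $y$ toward each other by alternating, rapidly shrinking steps. Fix complete compatible metrics $d_\Gamma$ and $d_Z$. Put $g_0=h_0=1$ and $O_0=\Gamma$, and write $z_i=g_iz$, $y_i=h_iy$. Suppose $g_i$, $h_i$ and an open $O_i\ni1$ are given with $y_i\in\overline{O_iz_i}$. Choose an open $W_i\ni1$ with $d_\Gamma(wh_i,h_i)<2^{-i}$ for $w\in W_i$. As $\overline{W_iy_i}$ is a neighborhood of $y_i$, there is $v\in O_i$ with $vz_i\in\overline{W_iy_i}$; put $g_{i+1}=vg_i$. Choose an open $O_{i+1}\ni1$ with $d_\Gamma(v'g_{i+1},g_{i+1})<2^{-i}$ for $v'\in O_{i+1}$. As $\overline{O_{i+1}z_{i+1}}$ is a neighborhood of $z_{i+1}\in\overline{W_iy_i}$, there is $w\in W_i$ with $wy_i\in\overline{O_{i+1}z_{i+1}}$ and $d_Z(wy_i,z_{i+1})<2^{-i}$; put $h_{i+1}=wh_i$. The sequences $(g_i)$ and $(h_i)$ are Cauchy, with limits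 $g$ and $h$, and $gz=hy$. So $y\in\Gamma z$, and orbits are closed. For each point $z'$ of an orbit, the orbit equals $\overline{\Gamma z'}$ and is a neighborhood of $z'$; so orbits are open.
\end{proof}

\subsection*{A countable certificate}
A \emph{code} is a sequence $c=((\nu_j)_j,(u_j,u_j^{-1})_j)$ with $\nu_j\in R$ and $u_j\in R^\times$. Let $\Lambda^c_e$ be the countable subgroup of $\Lambda_e$ generated by all $E_{12}(\nu_j)$, $E_{21}(\nu_j)$, $d(u_j)$. Let $T(c)$ be the statement that for all $e\in R$ and $z\in Z_e$:
\begin{enumerate}
\item[(D)] for all $z'\in Z_e$ and all $l$ there is $\lambda\in\Lambda^c_e$ with $\lambda z=z'$ on $\Phi_l$;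
\item[(L)] for every $n$ there is $k$ such that, for all $z'\in Z_e$ with $z'=z$ on $\Phi_k$ and all $l$, there is $\lambda\in\Lambda^c_e\cap V_n$ with $\lambda z=z'$ on $\Phi_l$.
\end{enumerate}
Condition (D) says that the orbits of $\Lambda^c_e$ are dense, and (L) is its local form.

\begin{proposition}\label{prop:T}
If $T(c)$ holds for some code $c$, then $R$ has stable range one. If $R$ has stable range one, then $T(c)$ holds for every code $c$ with $(\nu_j)$ dense in $R$ and $(u_j)$ dense in $R^\times$, and such codes exist.
\end{proposition}

\begin{proof}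
Fix $e$ and let $\Gamma$ be the closure of $\Lambda^c_e$ in $\Lambda_e$, a Polish group. Assume $T(c)$. By (L), the closure of $(\Gamma\cap V_n)z$ is a neighborhood of $z$ for each $n$, and every open neighborhood of the identity in $\Gamma$ contains some $\Gamma\cap V_n$. By Lemma~\ref{lem:clopen} the orbits of $\Gamma$ are closed, and by (D) they are dense. So $\Gamma$, and hence $\Lambda_e$, is transitive for every $e$, and Lemma~\ref{lem:transitive} applies.

Conversely, let $R$ have stable range one and let $c$ be dense; such $c$ exist because $R$ and $R^\times$ are separable. The maps $\nu\mapsto E_{ij}(\nu)$ and $u\mapsto d(u)$ into $\Lambda_e$ are continuous, by the formulas for the inverses. So $\Gamma\supseteq\Lambda'_e$, and $\Gamma$ is transitive on $Z_e$ by Lemma~\ref{lem:transitive}. If $z'=gz$ with $g\in\Gamma$, every $\lambda\in\Lambda^c_e$ close enough to $g$ has $\lambda z=z'$ on $\Phi_l$; this gives (D). By (F6), $(\Gamma\cap V_n)z$ is open, so it contains all $z'$ with $z'=z$ on $\Phi_k$, for some $k$. For such $z'$ take $g\in\Gamma\cap V_n$; since $V_n$ is open, the approximating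 $\lambda$ can be taken in $V_n$. This gives (L).
\end{proof}

\section{The complexity of cancellation}\label{sec:complexity}

We use the following standard facts. The classes $\Sigma^1_n$ and $\Pi^1_n$ are closed under conjunction, disjunction, both number quantifiers and preimages under computable maps; $\Sigma^1_n$ is closed under $\exists f$ and $\Pi^1_n$ under $\forall f$; and $\Sigma^1_1\cup\Pi^1_1\subseteq\Delta^1_2$. Some $\Pi^1_2$ subset of $\omega$ is not $\Sigma^1_2$. The set $\mathcal O$ computes every $\Sigma^1_1$ and every $\Pi^1_1$ subset of $\omega$, uniformly in a defining formula. The Kleene basis theorem, in its uniform form, says that $\mathcal O$ decides, given a $\Sigma^1_1$ definition of a class of functions, whether the class is nonempty, and if so computes a member. Countable groups have their domain contained in $\omega$, subgroups are coded as subsets, endomorphisms as functions, and $\Phi_n$ is the set of elements of the domain below $n$. The statement that $A_i$ is a computable abelian group is arithmetical in $i$.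

The statement $T(c)$ is $\Pi^1_1$ in $(A,c)$. Indeed, being a code is arithmetical. The elements of $\Lambda^c_e$ are given by finite words in the generators and their inverses, so quantifiers over them are number quantifiers. The entries of a word $\lambda$ and the components of $\lambda z$ are finite sums of compositions of $e$, the $\nu_j$, the $u_j^{\pm1}$ and the components of $z$, so ``$\lambda\in V_n$'' and ``$\lambda z=z'$ on $\Phi_l$'' are arithmetical. The only function quantifiers, over $e$, $z$ and $z'$, are universal.

\begin{proposition}\label{prop:delta}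
The set of cancellable groups with domain $\omega$ is a lightface $\Delta^1_2$ subset of the space of countable groups, and $I_{\mathrm{canc}}\in\Delta^1_2$.
\end{proposition}

\begin{proof}
For subsets $D,F,A',B$ of the domain of $A$, let $\mathrm{Dec}$ say that $A=D\oplus F\oplus A'$, $D$ is divisible, $B$ is a basis of the free group $F$, $A'$ is reduced and $\operatorname{Hom}(A',\mathbb Z)=0$. The last two clauses are $\Pi^1_1$ and the others are arithmetical. Let $\mathrm{Fin}$ say that $D$ has finite torsion-free rank, every $D[p]$ is finite and $B$ is finite; this is arithmetical. Let $\mathrm{SR}$ say that $\operatorname{End}(A')$ has stable range one. It is $\Pi^1_2$ by its definition, and $\Sigma^1_2$ because Proposition~\ref{prop:T} makes it equivalent to $\exists c\,T(c)$ for the group $A'$. Theorem~\ref{thm:char} says that decompositions exist and that any of them may be used, so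
\[
A\text{ is cancellable}\iff\exists(D,F,A',B)\,[\mathrm{Dec}\wedge\mathrm{Fin}\wedge\mathrm{SR}]\iff\forall(D,F,A',B)\,[\mathrm{Dec}\Rightarrow\mathrm{Fin}\wedge\mathrm{SR}].
\]
The first formula is $\Sigma^1_2$ and the second is $\Pi^1_2$. For $I_{\mathrm{canc}}$, add the arithmetical clause on $i$.
\end{proof}

For a computable group the two existential quantifiers, over the decomposition and over $c$, can be eliminated: the decomposition has canonical ingredients that $\mathcal O$ computes, and the basis theorem supplies a dense code.

\begin{proof}[Proof of Theorem~\ref{thm:complexity}]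
Let $A=A_i$ be a computable abelian group; everything below is uniform in $i$. The largest divisible subgroup $D$ is $\Sigma^1_1$, since $a\in D$ if and only if some divisible subgroup contains $a$. The subgroup $N=\bigcap\{\ker f:f\in\operatorname{Hom}(A,\mathbb Z)\}$ is $\Pi^1_1$. So $\mathcal O$ computes both. Take any decomposition $A=D_1\oplus F\oplus A'$ as in Theorem~\ref{thm:char}. Then $D_1=D$ because $F\oplus A'$ is reduced, and $N=D\oplus A'$ because maps to $\mathbb Z$ kill $D$ and $A'$ and separate the points of $F$. Hence $Q=N/D\cong A'$ and $A/N\cong F$. Choosing least representatives of cosets gives an $\mathcal O$-computable presentation of $Q$, and conditions (1) and (2) of Theorem~\ref{thm:char}, read for $D$ and $A/N$, are arithmetical in $\mathcal O$.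

The group $Q$ is computable only from $\mathcal O$, so the basis theorem does not apply to it directly; we work with endomorphisms of $A$ instead. Every $r\in\operatorname{End}(A)$ preserves $D$ and $N$ and so induces an endomorphism of $Q$, computable from $r$ and $\mathcal O$. Every endomorphism of $Q\cong A'$ arises in this way: extend it by zero on $D\oplus F$. For $x_1,y_1,\dots,x_k,y_k\in N$ the class
\[
\{r\in\operatorname{End}(A):\ r(x_1)-y_1\in D,\ \dots,\ r(x_k)-y_k\in D\}
\]
is $\Sigma^1_1$, and its members induce exactly the elements of a basic open subset of $\operatorname{End}(Q)$; all basic open subsets occur. Likewise consider the pairs $(r,r')\in\operatorname{End}(A)^2$ that satisfy finitely many such constraints on $r$ and on $r'$ together with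
\[
\forall a\,\bigl[\,a\notin N\ \vee\ (rr'a-a\in D\ \wedge\ r'ra-a\in D)\,\bigr].
\]
This class is $\Sigma^1_1$, since ``$a\notin N$'' and ``$a\in D$'' are, and its members induce exactly the pairs $(u,u^{-1})$ in a basic open subset of $\operatorname{End}(Q)^\times$. By the basis theorem, $\mathcal O$ runs through all these classes and computes a member of each nonempty one (for an empty class, insert the identity map). This yields an $\mathcal O$-computable code $c$ for $Q$ that is dense in $\operatorname{End}(Q)$ and in $\operatorname{End}(Q)^\times$. By Theorem~\ref{thm:char} and Proposition~\ref{prop:T}, $A$ is cancellable if and only if (1) and (2) hold and $T(c)$ holds for $Q$. As $T$ is $\Pi^1_1$ in $(Q,c)$, we get $I_{\mathrm{canc}}\in\Pi^1_1(\mathcal O)$.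

Next, $\Pi^1_1(\mathcal O)\subseteq\Delta^1_2$. The condition $X=\mathcal O$ is the conjunction of the $\Pi^1_1$ condition $X\subseteq\mathcal O$ and the $\Sigma^1_1$ condition $\mathcal O\subseteq X$, so it is $\Delta^1_2$. For a $\Pi^1_1$ relation $P$,
\[
P(n,\mathcal O)\iff\exists X\,[X=\mathcal O\wedge P(n,X)]\iff\forall X\,[X=\mathcal O\Rightarrow P(n,X)],
\]
and these formulas are $\Sigma^1_2$ and $\Pi^1_2$.

Finally, every set that is $m$-reducible to the $\Sigma^1_2$ set $I_{\mathrm{canc}}$ is $\Sigma^1_2$, while some $\Pi^1_2$ set is not. So $I_{\mathrm{canc}}$ is not $\Pi^1_2$ $m$-complete.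
\end{proof}

\begin{thebibliography}{1}
\bibitem{HTH} Matthew Harrison-Trainor and Meng-Che ``Turbo'' Ho, \emph{Characterizations of Cancellable Groups}, arXiv:1809.07191 (2018).
\end{thebibliography}
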